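\title{Knots with no genus non-increasing unknotting sequence}

\begin{abstract}
Every knot can be unknotted by crossing changes. We show that this cannot always be done without raising the genus. For every $g\ge 1$ and every Seifert matrix $V$ of size $2g$ we construct a knot of genus $g$ with Seifert matrix $V$ such that every sequence of crossing changes that starts at this knot and stays among knots of genus at most $g$ consists of knots of genus exactly $g$. The examples are obtained by tying hyperbolic knots into all the bands of a Seifert surface. In the other direction, every nontrivial knot $K$ can be unknotted through knots of genus at most $g(K)+1$.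
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $g(K)$ be the genus of a knot $K\subset S^3$, the least genus of a Seifert surface of $K$, and let $U$ be the unknot. An \emph{unknotting sequence} of $K$ is a sequence of knots
\[
K=K_0\longrightarrow K_1\longrightarrow\cdots\longrightarrow K_m=U
\]
in which each $K_{i+1}$ is obtained from $K_i$ by one crossing change in some diagram. The sequence is \emph{genus non-increasing} if $g(K_{i+1})\le g(K_i)$ for all $i$. The \emph{genus non-increasing unknotting number} $u^g(K)$ is the least length $m$ of such a sequence, with $\min\emptyset=+\infty$. The following question is posed in \cite{Ito}.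

\begin{quote}
\emph{Does every knot admit a genus non-increasing unknotting sequence? Equivalently, is $u^g(K)$ finite for every knot $K$?}
\end{quote}

Unknotting sequences always exist: change crossings in any diagram until it is descending. This gives no control on the genus of the intermediate knots. But the genus is a measure of complexity that vanishes only on the unknot, and it is natural to expect that some way of unknotting never makes the knot more complicated. The first examples support this guess. If one crossing change unknots a nontrivial knot $K$, then $u^g(K)=1$. The torus knot $T(2,2k+1)$ has genus $k$, and a crossing change turns it into $T(2,2k-1)$. A pretzel knot $P(p_1,p_2,p_3)$ with all $p_i$ odd bounds a genus one surface made of two discs and three twisted bands; a crossing change in a band alters $p_i$ by $2$, and $P(1,-1,p_3)$ is the unknot, so one can unknot through knots of genus at most one and stop at the first unknot. Finally, finiteness of $u^g$ passes to connected sums, because the genus is additive.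

Nevertheless the answer is no, in every genus. The proof applies to a larger class of moves. A \emph{generalized crossing change} inserts $q\ne0$ full twists into two antiparallel strands of a knot; ordinary crossing changes are the cases $q=\pm1$ (see Section~\ref{sec:twist}).

\begin{theorem}\label{thm:A}
Let $g\ge1$ and let $V$ be an integral $2g\times 2g$ matrix with $V-V^T$ unimodular. There is a knot $K$ of genus $g$, with a genus $g$ Seifert surface whose Seifert matrix in a suitable basis is $V$, with the following property. If $K=K_0,K_1,\dots,K_m$ is a sequence of knots, each obtained from the previous one by a generalized crossing change, and $g(K_i)\le g$ for all $i$, then $g(K_i)=g$ for all $i$. In particular no $K_i$ is the unknot, and $u^g(K)=+\infty$.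
\end{theorem}

\begin{corollary}\label{cor:many}
For every $g\ge1$ there are infinitely many knots $K$ of genus $g$ with $u^g(K)=+\infty$.
\end{corollary}

A concrete example: take any genus one Seifert surface made of a disc and two bands, tie a figure-eight knot into each band, and take the boundary. The guess above fails by the smallest possible margin.

\begin{theorem}\label{thm:B}
Every nontrivial knot $K$ has an unknotting sequence in which all knots have genus at most $g(K)+1$.
\end{theorem}

By Theorem~\ref{thm:A}, the bound $g(K)+1$ cannot be replaced by $g(K)$ for any value $g\ge1$ of the genus.

Since $V$ is arbitrary in Theorem~\ref{thm:A}, the obstruction is invisible to the Seifert form. It is a free homotopy class. Tying knots into the bands of a surface produces a submanifold $W\subset S^3$ with free fundamental group, in which the boundary of the surface represents a product of $g$ commutators of free generators. We show that a crossing change that keeps the genus at most $g$ can be performed inside $W$, so that it preserves this class, and that the class forces the genus to be at least $g$. Section~\ref{sec:knots} constructs $W$ and works out the idea in genus one, where the two difficulties of the general proof become visible. Sections~\ref{sec:good} and~\ref{sec:trap}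 show that minimal genus Seifert surfaces can be moved into $W$; Section~\ref{sec:gabai} uses a theorem of Gabai to show that a crossing change that does not raise the genus is a twist along an arc of a minimal genus Seifert surface; Section~\ref{sec:proofA} combines the two. Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB}, independently of Sections~\ref{sec:good}--\ref{sec:proofA}.

\section{Background}\label{sec:background}

Manifolds and maps are smooth (or PL), knots are oriented, and surfaces are in general position with respect to each other. We write $N(\cdot)$ for a closed tubular neighborhood and $|X|$ for the number of components of $X$. A \emph{Seifert surface} of $K$ is a compact connected oriented surface $G\subset S^3$ with $\partial G=K$; if it has genus $h$, then $\chi(G)=1-2h$. Given oriented curves $x_1,\dots,x_{2h}$ on $G$ that form a basis of $H_1(G)$, the \emph{Seifert matrix} has entries $V_{ij}=\operatorname{lk}(x_i,x_j^+)$, where $x_j^+$ is $x_j$ pushed off $G$ in the positive normal direction. The matrix $V-V^T$ is, up to sign, the intersection form of $G$, and $\det(V-tV^T)$ is the Alexander polynomial of $K$ up to a factor $\pm t^k$.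

\subsection{Crossing changes as twists}\label{sec:twist}

A \emph{crossing disc} for $K$ is a disc $D\subset S^3$ that meets $K$ transversally in two interior points of opposite sign. Its boundary $c$ is an unknot with $\operatorname{lk}(c,K)=0$. The exterior $X=S^3\setminus\operatorname{int}N(c)$ is a solid torus with meridian disc $D_0=D\cap X$. Identify $D_0$ with the unit disc, choose a thin product neighborhood $D_0\times[0,1]\subset X$ that meets $K$ in two arcs $\{\text{point}\}\times[0,1]$, and for an integer $q\neq0$ let $\varphi_q\colon X\to X$ be the map $(z,t)\mapsto(e^{2\pi iqt}z,t)$ on $D_0\times[0,1]$ and the identity elsewhere. The knot $K'=\varphi_q(K)$ is obtained from $K$ by a \emph{generalized crossing change}, the \emph{twist along $D$}. With the sense of rotation chosen suitably, $\varphi_q$ carries the curve of slope $-1/q$ on $\partial N(c)$ to the meridian of $c$, so $K'$ is the image of $K$ under $-1/q$ surgery on $c$. We record three consequences.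

\begin{itemize}
\item[(T1)] The isotopy class of $K'$ depends only on $q$ and on the isotopy class of $c$ in $S^3\setminus K$. This is the surgery description.
\item[(T2)] If $G$ is a Seifert surface of $K$ disjoint from $c$, then, for $N(c)$ thin, $\varphi_q(G)$ is a Seifert surface of $K'$ of the same genus.
\item[(T3)] The knots $K$ and $K'$ agree outside the ball $D_0\times[0,1]$, and inside it each of the two arcs of $K$ is replaced by an arc with the same endpoints.
\end{itemize}

Ordinary crossing changes are exactly the cases $q=\pm1$. Indeed, let $\sigma$ be the generator of the braid group on two strands. A crossing in a diagram can be read as a braid $\sigma^{\pm1}$ in two perpendicular directions of the plane, and in one of them the strands are antiparallel. A disc perpendicular to that direction is a crossing disc, and changing the crossing multiplies the braid by the full twist $\sigma^{\mp2}$. Conversely, given a crossing disc, draw the two strands through it as $\sigma\sigma^{-1}$; changing one of the two crossings gives $\sigma^{2}$ or $\sigma^{-2}$.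

\subsection{Spheres, tori and knot exteriors}\label{sec:tori}

A 3-manifold is \emph{irreducible} if every embedded sphere bounds a ball. By Alexander's theorem, a sphere in $S^3$ bounds balls on both sides. A simple closed curve on a surface is \emph{essential} if it bounds no disc in the surface. A \emph{compressing disc} for a surface $R$ in a 3-manifold is an embedded disc that meets $R$ exactly in its boundary, an essential curve of $R$; \emph{compressing} $R$ means replacing an annular neighborhood of this curve by two parallel copies of the disc, which raises $\chi$ by $2$. The surface is \emph{incompressible} if it has no compressing disc. By the loop theorem, a two-sided torus is incompressible if and only if it is $\pi_1$-injective. We use the following standard facts.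

\begin{itemize}
\item[(F1)] An essential simple closed curve on a torus $\tau$ represents a primitive class $\gamma\in H_1(\tau)$, some simple closed curve crosses it exactly once, and every essential curve disjoint from it is parallel to it and represents $\pm\gamma$.
\item[(F2)] Let $E$ be the exterior of a knot $J$, with meridian $\mu$ and longitude $\lambda$ on $\partial E$. The curves $\mu$ and $\lambda$ cross once, $H_1(E)=\mathbb Z$, $H_2(E)=0$, the kernel of $H_1(\partial E)\to H_1(E)$ is generated by $\lambda$, and $\lambda$ generates $H_1(N(J))$.
\item[(F3)] If $J$ is trivial, $E$ is a solid torus. If $J$ is nontrivial, $\partial E$ is incompressible in $E$; then $\pi_1(E)$ contains $\mathbb Z^2$ and has abelianization $\mathbb Z$, so it is nonabelian.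
\item[(F4)] A minimal genus Seifert surface $G$ of $K$ is incompressible in $S^3\setminus K$. Compressing along a nonseparating curve lowers the genus; compressing along an essential separating curve splits off a closed surface of positive genus, and discarding it lowers the genus.
\end{itemize}

The next lemma removes redundant boundary curves of a surface on a torus at no cost in Euler characteristic.

\begin{lemma}\label{lem:annuli}
Let $Z$ be an oriented 3-manifold, $\tau$ a torus component of $\partial Z$, and $R\subset Z$ a compact oriented surface that meets $\tau$ transversally in components of $\partial R$. Suppose these curves are essential in $\tau$, of slope $\gamma$, with total class $m\gamma\in H_1(\tau)$. Then there is a compact oriented surface $R'\subset Z$, the union of a copy of $R$ and annuli glued along boundary curves, which agrees with $R$ outside a collar of $\tau$, has $\chi(R')=\chi(R)$, and meets $\tau$ in exactly $|m|$ curves, with total class $m\gamma$.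
\end{lemma}

\begin{proof}
By (F1) the curves are parallel and each represents $\pm\gamma$. If there are more than $|m|$ of them, both signs occur, so in the cyclic order around $\tau$ two adjacent curves have opposite signs. They cobound an annulus $A\subset\tau$ whose interior misses $R$, and because the signs are opposite the orientation of $R$ extends over $R\cup A$. Push $A$ into the collar. The Euler characteristic and the total class on $\tau$ are unchanged, and two curves have disappeared. Repeat.
\end{proof}

\section{Knotting the bands of a Seifert surface}\label{sec:knots}

\subsection{Disc-band surfaces}\label{sec:discband}

Fix $g\ge1$. A \emph{disc-band surface} is an oriented surface $F^0\subset S^3$ presented as a disc $Q$ with $2g$ bands whose feet lie along $\partial Q$ in the order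
\[
1,2,1,2,\ \ 3,4,3,4,\ \ \dots,\ \ 2g-1,2g,2g-1,2g .
\]
By the classification of surfaces, every Seifert surface of genus $g$ has such a presentation. Orient the core of an odd band from its first foot to its second foot, and the core of an even band from its second foot to its first. Closing the cores up in $Q$ gives loops $x_1,\dots,x_{2g}$ that freely generate $\pi_1(F^0)$. Let us read off $\partial F^0$. Since the surface is oriented, the boundary always runs along $\partial Q$ in the same direction, and when it leaves a band it continues just past the foot where it exits. It enters band $1$ at the first foot and reads $x_1$; the next foot is the second foot of band $2$, so it reads $x_2$; the next is the second foot of band $1$, so it reads $x_1^{-1}$; the next is the first foot of band $2$, so it reads $x_2^{-1}$; then it moves on to band $3$. Hence $\partial F^0$ is connected and, with $[u,v]=uvu^{-1}v^{-1}$, represents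
\begin{equation}\label{eq:w}
w=[x_1,x_2][x_3,x_4]\cdots[x_{2g-1},x_{2g}].
\end{equation}

\begin{example}\label{ex:standard}
The \emph{standard surface} has $Q$ in a horizontal plane and the $g$ pairs of bands side by side; each band lies flat, and band $2i-1$ passes over band $2i$ (Figure~\ref{fig:surface} without the balls). Its boundary is the unknot. To see this, choose the loops $x_j$ so that $x_{2i-1}$ crosses $x_{2i}$ once and misses all other loops, and so that the odd loops project to curves bounding disjoint discs in the plane. Nothing lies above $x_{2i-1}$, so the vertical curtain over $x_{2i-1}$, capped at a large height by a horizontal disc, is a compressing disc. Compress along these $g$ disjoint discs one at a time. Each time the curve is nonseparating, because $x_{2i}$ crosses it once, and the final surface is connected with one boundary curve and $\chi=1-2g+2g=1$. It is a disc. The argument is unaffected if the even bands are twisted or knotted inside small balls whose projections miss the odd loops.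
\end{example}

\begin{lemma}\label{lem:realize}
Let $V$ be as in Theorem~\ref{thm:A}. There is a disc-band surface whose Seifert matrix in the basis $x_1,\dots,x_{2g}$ is $CVC^T$ for some $C\in GL_{2g}(\mathbb Z)$; in another basis its Seifert matrix is $V$.
\end{lemma}

\begin{proof}
Let $V_0$ be the Seifert matrix of the standard surface in the basis $x_j$. The form $V_0-V_0^T$ is a block sum of matrices $\pm\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, hence unimodular. Any two unimodular alternating forms on $\mathbb Z^{2g}$ are isomorphic, so there is $C$ with $C(V-V^T)C^T=V_0-V_0^T$. This says that $CVC^T-V_0$ is symmetric. It suffices to realize the addition of an arbitrary symmetric matrix. A full twist in band $i$ changes $V_{ii}$ by $\pm1$ and nothing else. For $i\ne j$, pull a thin finger of band $i$ through the complement of the surface until it lies across band $j$; this is an isotopy, and it creates two crossings of opposite signs between the cores. Passing band $i$ through band $j$ at one of them changes one crossing of $x_i$ with $x_j^+$ and one crossing of $x_i^+$ with $x_j$, of the same sign, so $V_{ij}$ and $V_{ji}$ change by the same $\pm1$ and nothing else changes. The choice of the crossing determines the sign.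
\end{proof}

\subsection{The manifold $W$ and good knots}\label{sec:W}

A knot is \emph{hyperbolic} if its complement carries a complete hyperbolic metric of finite volume; the figure-eight knot is an example. Hyperbolic knots are nontrivial.

Let $F^0$ be any disc-band surface and $J_1,\dots,J_{2g}$ hyperbolic knots. Choose disjoint balls $B_1,\dots,B_{2g}$ such that $B_j$ meets $F^0$ only in a flat, thin piece of band $j$ around an unknotted subarc of the core. In $B_j$ replace this subarc by an arc $k_j$ with the same endpoints whose closure by an arc in $\partial B_j$ is $J_j$, and replace the piece of band by a band with core $k_j$ that runs inside a tubular neighborhood $N(k_j)$ and matches the orientation of the rest of the surface. The result is a disc-band surface $F$ (Figure~\ref{fig:surface}). The new piece of band is determined up to full twists. Any choice will do, but with the choice that preserves $V_{jj}$ the whole Seifert matrix is preserved: the linking number of $x_j$ or $x_j^+$ with a curve outside $B_j$ does not change when an arc in the ball $B_j$ is replaced by another arc with the same endpoints.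

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25] (0,-0.9) rectangle (7,0);
\fill[gray!25] (6,0) arc (0:180:1.75) -- (3,0) arc (180:0:1.25) -- cycle;
\draw (6,0) arc (0:180:1.75);
\draw (5.5,0) arc (0:180:1.25);
\draw[white,line width=0.72cm] (3.98,0.86) arc (35:85:1.5);
\fill[gray!25] (4.5,0) arc (0:180:1.75) -- (1.5,0) arc (180:0:1.25) -- cycle;
\draw (4.5,0) arc (0:180:1.75);
\draw (4,0) arc (0:180:1.25);
\draw (1,0) -- (0,0) -- (0,-0.9) -- (7,-0.9) -- (7,0) -- (6,0);
\draw (1.5,0) -- (2.5,0);
\draw (3,0) -- (4,0);
\draw (4.5,0) -- (5.5,0);
\filldraw[fill=white,dashed] (1.69,1.06) circle (0.5);
\filldraw[fill=white,dashed] (5.31,1.06) circle (0.5);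
\node at (1.69,1.06) {$J_1$};
\node at (5.31,1.06) {$J_2$};
\node at (0.85,1.5) {$B_1$};
\node at (6.15,1.5) {$B_2$};
\node at (3.5,-0.45) {$Q$};
\end{tikzpicture}
\caption{A genus one surface made of a disc $Q$ and two bands. Inside the ball $B_j$ the band is tied into a hyperbolic knot $J_j$. The manifold $W$ consists of everything outside the balls together with a tube around each knotted piece of band.}
\label{fig:surface}
\end{figure}

Put
\[
E_j=\overline{B_j\setminus N(k_j)},\qquad T_j=\partial E_j,\qquad T=\bigcup_jT_j,\qquad W=\overline{S^3\setminus\bigcup_jE_j}.
\]
Then $E_j$ is the exterior of $J_j$, $\partial W=T$, and $F\subset\operatorname{int}W$. The manifold $W$ is the simply connected manifold $S^3\setminus\bigcup\operatorname{int}B_j$ with the $1$-handles $N(k_j)$ attached. So $\Gamma=\pi_1(W)$ is free of rank $2g$. The loop $x_j\subset F$ runs once through the $j$-th handle and through no other, so $x_1,\dots,x_{2g}$ are free generators of $\Gamma$, and $\partial F$ represents the word $w$ of \eqref{eq:w} in $\Gamma$. Let $e_j$ be the class of $x_j$ in $H_1(W)=\mathbb Z^{2g}$. The coordinates of a class are its intersection numbers with the meridian discs of the handles. The longitude $\lambda_j\subset T_j$ of $J_j$ crosses the boundary of the $j$-th meridian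 disc once and misses the other discs, so
\begin{equation}\label{eq:lambda}
[\lambda_j]=\pm e_j\quad\text{in }H_1(W).
\end{equation}

\begin{definition}
A knot $K\subset\operatorname{int}W$ is \emph{good} if it is freely homotopic in $W$ to $w$.
\end{definition}

The knot $\partial F$ is good. Goodness forgets how the knot is knotted inside $W$, and that makes it an invariant of crossing changes performed in $W$.

\begin{lemma}\label{lem:twistgood}
If $K$ is good and $D\subset\operatorname{int}W$ is a crossing disc for $K$, then every twist of $K$ along $D$ is good.
\end{lemma}

\begin{proof}
Take the ball of (T3) inside $\operatorname{int}W$. Two arcs with the same endpoints in a ball are homotopic rel endpoints, so the twisted knot is homotopic to $K$ in $W$.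
\end{proof}

The next lemma translates a compression of $\partial W$ that avoids the knot into algebra.

\begin{lemma}\label{lem:split}
Let $K$ be good and let $\delta\subset W\setminus K$ be a properly embedded disc whose boundary is essential in $T$. Then $\Gamma=H*\mathbb Z$ for a subgroup $H$ that contains a conjugate of $w$.
\end{lemma}

\begin{proof}
By (F1) some curve on $T$ crosses $\partial\delta$ once, so the manifold $W_\delta$ obtained by cutting $W$ along $\delta$ is connected. Now $W$ is $W_\delta$ with a $1$-handle attached, and van Kampen's theorem gives $\Gamma=H*\mathbb Z$ with $H=\pi_1(W_\delta)$. The knot $K$ lies in $W_\delta$, so its conjugacy class in $\Gamma$, which is that of $w$, meets $H$.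
\end{proof}

\subsection{Genus one by hand}\label{sec:genusone}

Let $g=1$, so that $\Gamma=\langle x_1,x_2\rangle$ and $w=[x_1,x_2]$. There is an obvious supply of crossing changes on $\partial F$ that keep the genus at most one. Take a properly embedded arc $a\subset F$ and thicken it, in the direction normal to $F$ and slightly beyond its ends, to a thin disc $D$ with $D\cap F=a$. Then $D$ is a crossing disc in $\operatorname{int}W$ with $\partial D\cap F=\emptyset$. By (T2) the twisted knot bounds a genus one surface, again in $\operatorname{int}W$, and we can repeat with an arc on the new surface. When $a$ runs straight across a band, the move adds full twists to the band. If the Seifert matrix is $\left(\begin{smallmatrix}m&1\\0&k\end{smallmatrix}\right)$, the Alexander polynomial is $mk(1-t)^2+t$, and twisting until $m=0$ makes it trivial. Yet these moves never produce the unknot. By Lemma~\ref{lem:twistgood} they produce good knots, and a good knot $K$ bounds no disc, as we now check.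

Suppose it does, and choose a disc $\Delta$ with $\partial\Delta=K$ and $|\Delta\cap T|$ minimal. If $\Delta\cap T=\emptyset$, then $\Delta\subset W$ and $[x_1,x_2]=1$ in the free group, which is false. If some circle of $\Delta\cap T$ is inessential in $T$, take one that is innermost in $T$, and replace the subdisc it bounds in $\Delta$ by the disc it bounds in $T$, pushed off $T$; this lowers $|\Delta\cap T|$. So all circles are essential in $T$. A circle innermost in $\Delta$ bounds a subdisc $\delta$ whose interior misses $T$ and which misses $K$. By (F3), $\delta$ does not lie in any $E_j$: this is what the knots $J_j$ are for. So $\delta\subset W\setminus K$, and Lemma~\ref{lem:split} gives $\Gamma=H*\mathbb Z$ with a conjugate $w'$ of $w$ in $H$. As a subgroup of a free group $H$ is free, and $H_{\mathrm{ab}}\oplus\mathbb Z=\mathbb Z^2$ forces $H\cong\mathbb Z$. The retraction $\Gamma\to H$ fixes $w'$, and it kills $w'$ because $w'$ is a commutator and $H$ is abelian. So $w'=1$, which is again false.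

Both bands must be knotted. Take the surface of Figure~\ref{fig:surface}, leave band $1$ unknotted with one full twist, and tie any knot into band $2$. Removing the twist is one crossing change, and by the last sentence of Example~\ref{ex:standard} it produces the unknot.

Two things separate this discussion from a proof of Theorem~\ref{thm:A}. First, a crossing change that does not raise the genus is not given to us as a twist along an arc of a surface; Proposition~\ref{prop:arc} shows that it always is one, for \emph{some} minimal genus Seifert surface $G$. Second, $G$ need not be the surface we have been carrying along, and it may enter the exteriors $E_j$; Proposition~\ref{prop:trap} shows that it can be moved into $W$.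

\section{The word $w$ and the tori $T_j$}\label{sec:good}

In genus one we used that $w\neq1$ and that $w$ is not conjugate into a proper free factor. In general we need that $w$ is not conjugate into a free factor of corank one, and that it is not a product of fewer than $g$ commutators. Both facts are detected in the second exterior power of the abelianization. For $u\in\Gamma$ let $\bar u\in\mathbb R^{2g}=H_1(W;\mathbb R)$ be its class, and write $H'$ for the commutator subgroup of a group $H$.

\begin{lemma}\label{lem:word}
If $H\le\Gamma$ is a subgroup and $H'$ contains a conjugate of $w$, then the classes $\bar u$, $u\in H$, span $\mathbb R^{2g}$. Consequently: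
\begin{itemize}
\item[(a)] no conjugate of $w$ is a product of fewer than $g$ commutators in $\Gamma$;
\item[(b)] no conjugate of $w$ lies in a subgroup $H$ with $\Gamma=H*\mathbb Z$.
\end{itemize}
\end{lemma}

\begin{proof}
Make $\mathcal H=\mathbb R^{2g}\times\Lambda^2\mathbb R^{2g}$ a group by
\[
(a,\alpha)(b,\beta)=\bigl(a+b,\ \alpha+\beta+\tfrac12\,a\wedge b\bigr).
\]
The product is associative because $\wedge$ is bilinear, the inverse of $(a,\alpha)$ is $(-a,-\alpha)$, and the elements $(0,\alpha)$ are central. Comparing the products in the two orders gives $[(a,\alpha),(b,\beta)]=(0,a\wedge b)$. Let $\psi\colon\Gamma\to\mathcal H$ be the homomorphism with $\psi(x_j)=(e_j,0)$. The first coordinate of $\psi(u)$ is $\bar u$, so $\psi([u,v])=(0,\bar u\wedge\bar v)$. In particular $\psi(w)=(0,\omega)$ with $\omega=\sum_ie_{2i-1}\wedge e_{2i}$, and since this element is central, all conjugates of $w$ have the same image. Let $L$ be the span of the classes of elements of $H$. An element of $H'$ is a product of commutators of elements of $H$, so $\omega\in\Lambda^2L$ and $\omega^g\in\Lambda^{2g}L$. But $\omega^g=g!\,e_1\wedge\cdots\wedge e_{2g}\neq0$, so $\dim L=2g$.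

(a) If a conjugate of $w$ equals $\prod_{i=1}^h[u_i,v_i]$, let $H$ be generated by the $u_i,v_i$. Then $2g=\dim L\le2h$.

(b) Let $w'\in H$ be a conjugate of $w$. The retraction $\Gamma\to H$ fixes $w'$ and maps $\Gamma'$ into $H'$; since $w'\in\Gamma'$, we get $w'\in H'$. But $\Gamma_{\mathrm{ab}}=H_{\mathrm{ab}}\oplus\mathbb Z$, so $\dim L=2g-1$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:incomp}
If $K$ is good, every $T_j$ is incompressible in $S^3\setminus K$. In particular $K$ is nontrivial.
\end{lemma}

\begin{proof}
Suppose not. A compressing disc for one torus may cross the others, so among all compressing discs in $S^3\setminus K$ for components of $T$ choose $\Delta$ with $|\operatorname{int}\Delta\cap T|$ minimal; say $\partial\Delta\subset T_j$. We claim that $\operatorname{int}\Delta\cap T=\emptyset$. Otherwise a circle innermost in $\Delta$ bounds a subdisc whose interior misses $T$. If this circle is essential in $T$, the subdisc is a compressing disc with no interior intersections, contradicting minimality. So some circle of $\operatorname{int}\Delta\cap T$ is inessential in $T$. Take one that is innermost in $T$, bounding a disc $d\subset T$. It lies on a torus other than $T_j$, because $\operatorname{int}\Delta$ misses $T_j$; hence $d$ misses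 $\partial\Delta$, and $\operatorname{int}d\cap\Delta=\emptyset$. Replacing the subdisc of $\Delta$ bounded by $\partial d$ by $d$, pushed off $T$, lowers the number of circles. This proves the claim.

Thus $\Delta\subset E_j$ or $\Delta\subset W\setminus K$. The first is excluded by (F3), the second by Lemmas~\ref{lem:split} and~\ref{lem:word}(b). Finally, the complement of the unknot has fundamental group $\mathbb Z$, which contains no $\mathbb Z^2$, so it contains no incompressible torus.
\end{proof}

\section{Minimal genus surfaces of good knots lie in $W$}\label{sec:trap}

We first put a minimal genus Seifert surface in efficient position with respect to incompressible tori, and then cut off the part that lies beyond the tori. These two lemmas will be used again in Section~\ref{sec:gabai}.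

\begin{lemma}\label{lem:position}
Let $K$ be a knot, $\mathcal T\subset S^3\setminus K$ a disjoint union of tori incompressible in $S^3\setminus K$, and $G$ a minimal genus Seifert surface of $K$, transverse to $\mathcal T$, with $|G\cap\mathcal T|$ minimal among its images under ambient isotopies fixing $K$. Then no component of $G\cap\mathcal T$ bounds a disc in $\mathcal T$ or in $G$.
\end{lemma}

\begin{proof}
Suppose a component bounds a disc in $\mathcal T$. Take an innermost one, bounding $d\subset\mathcal T$ with $\operatorname{int}d\cap G=\emptyset$. By (F4), $\partial d=\partial d'$ for a disc $d'\subset G$. The sphere $d\cup d'$ misses $K$, so it bounds a ball $B$ that misses $K$. The set $G\setminus d'$ is connected, contains $K$, and misses the sphere, so it misses $B$. Hence we can push $d'$ across $B$ to $d$, and slightly further to the side of $\mathcal T$ on which $G\setminus d'$ lies near $\partial d'$, by an ambient isotopy supported near $B$. The curve $\partial d$ disappears from the intersection and no new curve appears, contradicting minimality.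

So all components are essential in $\mathcal T$. If one of them bounds a disc in $G$, an innermost such disc is a compressing disc for $\mathcal T$ in $S^3\setminus K$.
\end{proof}

\begin{lemma}\label{lem:cutoff}
In the situation of Lemma~\ref{lem:position}, let $S^3=Y\cup Z$ with $Y\cap Z=\partial Y=\partial Z=\mathcal T$ and $K\subset\operatorname{int}Z$. Suppose that for each component $\tau$ of $\mathcal T$ the curves $\partial(G\cap Y)\cap\tau$ have total class $0$ in $H_1(\tau)$. Then all components of $G\cap Y$ have $\chi\le0$, and $K$ has a Seifert surface $G^*\subset\operatorname{int}Z$ with
\[
\chi(G^*)\ \ge\ \chi(G)-\chi(G\cap Y)\ \ge\ \chi(G).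
\]
\end{lemma}

\begin{proof}
If $G\cap\mathcal T=\emptyset$, then $G\subset\operatorname{int}Z$ and we take $G^*=G$. Otherwise consider the components of $G\cap Y$ and $G\cap Z$. None is closed, since $G$ is connected with nonempty boundary. None is a disc with boundary in $\mathcal T$, by Lemma~\ref{lem:position}. None is a disc with boundary $K$, since it would be all of $G$. So all have $\chi\le0$. Apply Lemma~\ref{lem:annuli} with $m=0$ to $R=G\cap Z$ and each component of $\mathcal T$ in turn. We obtain an oriented surface in $\operatorname{int}Z$ with boundary $K$ and Euler characteristic $\chi(G\cap Z)=\chi(G)-\chi(G\cap Y)$. Its components are unions of pieces with $\chi\le0$ glued along circles, so they have $\chi\le0$. Discarding the closed components does not lower $\chi$ and leaves $G^*$.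
\end{proof}

The homological hypothesis cannot be dropped: if $Z$ is a solid torus around which $K$ winds a nonzero number of times, then $K$ bounds no surface in $Z$.

Lemma~\ref{lem:cutoff} produces one Seifert surface in $Z$, whereas we need to move a given surface $G$. The link between the two is a squeeze. The surface $G^*\subset W$ has genus at least $g$ by Lemma~\ref{lem:word}(a); if $G$ has genus at most $g$, nothing can be gained by cutting off $G\cap E_j$, and these pieces must be annuli. At this point hyperbolicity enters. A properly embedded annulus $A$ in a knot exterior $E$ is \emph{$\partial$-parallel} if the closure $R$ of a component of $E\setminus A$ is a product $A\times I$, pinched along $\partial A\times I$, whose boundary is the union of $A$ and the annulus $A'=R\cap\partial E$. Such an $R$ is a \emph{parallelism region}; it deformation retracts onto $A$.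

\begin{theorem}[Thurston]\label{thm:thurston}
A $\pi_1$-injective properly embedded annulus in the exterior of a hyperbolic knot is $\partial$-parallel.
\end{theorem}

\begin{proposition}\label{prop:trap}
Let $K$ be good with $g(K)\le g$. Then $g(K)=g$, and every minimal genus Seifert surface $G$ of $K$ can be moved into $\operatorname{int}W$ by an ambient isotopy fixing $K$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:incomp} we may apply Lemma~\ref{lem:position} to $\mathcal T=T$. Isotope $G$, fixing $K$, so that $|G\cap T|$ is minimal.

\emph{The boundary classes vanish.} The class of $\partial(G\cap E_j)$ in $H_1(T_j)$ dies in $H_1(E_j)$, so it equals $m_j\lambda_j$ by (F2). The surface $G\cap W$ has oriented boundary $K-\sum_j\partial(G\cap E_j)$, so $[K]=\sum_jm_j[\lambda_j]$ in $H_1(W)$. The left side is $0$ because $w\in\Gamma'$, and the classes $[\lambda_j]$ are linearly independent by \eqref{eq:lambda}. Hence all $m_j=0$.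

\emph{The squeeze.} Lemma~\ref{lem:cutoff} with $Y=\bigcup E_j$ and $Z=W$ gives a Seifert surface $G^*\subset W$ of some genus $h$ with
\[
1-2h=\chi(G^*)\ \ge\ \chi(G)-\sum_j\chi(G\cap E_j)\ \ge\ \chi(G)=1-2g(K)\ \ge\ 1-2g .
\]
In $\pi_1(G^*)$ the boundary is a product of $h$ commutators, by \eqref{eq:w} applied to $G^*$. Mapping to $\Gamma$, a conjugate of $w$ is a product of $h$ commutators, so $h\ge g$ by Lemma~\ref{lem:word}(a). All the inequalities are therefore equalities. So $g(K)=g$ and $\sum_j\chi(G\cap E_j)=0$. The components of $G\cap E_j$ are orientable, have nonempty boundary and have $\chi\le0$, so they are annuli.

\emph{Removing the annuli.} Suppose $G\cap E_j\neq\emptyset$ for some $j$. Let $A$ be a component. Its boundary curves are essential in $T_j$, and $T_j$ is $\pi_1$-injective in $E_j$, so $A$ is $\pi_1$-injective. By Theorem~\ref{thm:thurston} it has a parallelism region $R$, with $A'=R\cap T_j$. Among all such pairs $(A,R)$ in $E_j$ choose one for which $\operatorname{int}A'$ contains the fewest curves of $G\cap T_j$. We claim that $R\cap G=A$.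

If not, $R\setminus A$ contains another component $A_2$ of $G\cap E_j$, and $\partial A_2\subset\operatorname{int}A'$. Let $R_2$ be a parallelism region of $A_2$, with $A_2'=R_2\cap T_j$. We must rule out that $R_2$ lies on the far side of $A_2$. The set $C=\overline{E_j\setminus R}$ is connected and misses $A_2$, so either $C\subset R_2$ or $C\cap R_2=\emptyset$. The inclusion $C\hookrightarrow E_j$ is a homotopy equivalence, since $R$ retracts onto $A=R\cap C$. If $C\subset R_2$, then $\pi_1(R_2)=\mathbb Z$ surjects onto $\pi_1(E_j)$, which is nonabelian by (F3). So $C\cap R_2=\emptyset$. Then $R_2\subset R\setminus A$ and $A_2'\subset\operatorname{int}A'$. The curves of $\partial A_2$ lie in $\operatorname{int}A'$ but not in $\operatorname{int}A_2'$, so $(A_2,R_2)$ contradicts the choice of $(A,R)$.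

Now push $A$ across $R$ and slightly into $W$. This isotopy is supported near $R$, fixes $K$, and lowers $|G\cap T|$ by $2$, a contradiction. Hence $G\cap T=\emptyset$, and $G\subset\operatorname{int}W$ because $G$ is connected and contains $K$.
\end{proof}

\begin{remark}
Hyperbolicity of $J_j$ is used only through nontriviality of $J_j$ and Theorem~\ref{thm:thurston}. The hypothesis $g(K)\le g$ is used only in the last inequality of the squeeze.
\end{remark}

\section{Crossing changes that do not raise the genus}\label{sec:gabai}

By (T2), if the boundary of a crossing disc misses a minimal genus Seifert surface of $K$, then twisting does not raise the genus. This section proves the converse.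

\begin{proposition}\label{prop:arc}
Let $K$ be a nontrivial knot, $D$ a crossing disc for $K$ with boundary $c$, and $K'$ the result of $-1/q$ surgery on $c$, $q\neq0$. If $g(K')\le g(K)$, then $K$ has a minimal genus Seifert surface $G$ disjoint from $c$. Moreover, without changing the isotopy class of $K'$, the disc $D$ may be replaced by an arbitrarily thin neighborhood $D'\subset D$ of a properly embedded arc $a\subset G$, with $D'\cap G=a$.
\end{proposition}

The idea is as follows. Let $S$ have least genus among Seifert surfaces of $K$ disjoint from $c$. It lies in the exterior $M$ of the link $K\cup c$, and it survives in the exteriors of $K$ and of $K'$, which are two different Dehn fillings of $M$. If $g(S)>g(K)\ge g(K')$, then $S$ is efficient in $M$ but becomes inefficient in two fillings. Gabai's theorem says that, in the absence of certain tori, this can happen for only one filling.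

\subsection{The Thurston norm and Gabai's theorem}

Let $M$ be a compact oriented 3-manifold. For a compact surface $R$ with components $R_i$ put $\chi_-(R)=\sum_i\max(0,-\chi(R_i))$. The \emph{Thurston norm} $x(z)$ of $z\in H_2(M,\partial M)$ is the minimum of $\chi_-(R)$ over properly embedded oriented surfaces $R$ representing $z$, and $S$ is \emph{norm minimizing} if $\chi_-(S)=x([S])$. A \emph{slope} on a torus component $P$ of $\partial M$ is an isotopy class $\alpha$ of essential simple closed curves on $P$; the \emph{Dehn filling} $M(\alpha)$ is obtained by gluing a solid torus to $P$ so that its meridian has slope $\alpha$. A torus in $\operatorname{int}M$ is \emph{parallel} to $P$ if it cobounds with $P$ a product $P\times I$.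

Let $S\subset M$ be a properly embedded surface with $P\cap S=\emptyset$. Then $M$ is \emph{$S_P$-atoroidal} if the following holds: whenever a torus $\tau\subset\operatorname{int}M\setminus S$ cobounds with $P$ a submanifold $Y_0\subset M$, that is, $\partial Y_0=P\sqcup\tau$, and both $H_1(P)\to H_1(Y_0)$ and $H_1(\tau)\to H_1(Y_0)$ are injective, then $\tau$ is parallel to $P$.

\begin{theorem}[Gabai {\cite[Cor.~2.4, Def.~1.6, Thm.~1.7]{Gabai}}]\label{thm:gabai}
Let $M$ be compact, orientable and irreducible, with $\partial M$ a nonempty union of tori. Let $S$ be a norm minimizing surface and $P$ a component of $\partial M$ with $P\cap S=\emptyset$. If $M$ is $S_P$-atoroidal, then for all slopes $\alpha$ on $P$ with at most one exception, $S$ is norm minimizing in $M(\alpha)$.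
\end{theorem}

The surface to which we apply the theorem is connected, with one boundary curve and genus $h\geq1$. When such a surface is norm minimizing it is also incompressible, since a compression keeps the class and lowers $\chi_-$ from $2h-1$ to at most $2h-2$.

In our setting the atoroidality condition can be tested on incompressible tori.

\begin{lemma}\label{lem:star}
Let $M$ be the irreducible exterior of a two-component link in $S^3$, with boundary components $P$ and $P'$, and let $S\subset M$ be connected with $\emptyset\ne\partial S\subset P'$. Suppose that
\begin{itemize}
\item[$(*)$] every torus in $\operatorname{int}M\setminus S$ that is incompressible in $M$ and separates $P$ from $S$ is parallel to $P$.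
\end{itemize}
Then $M$ is $S_P$-atoroidal.
\end{lemma}

\begin{proof}
Let $\tau$ and $Y_0$ be as in the definition. Since $\partial Y_0=P\sqcup\tau$, the torus $P'$ misses $Y_0$. The surface $S$ is connected, misses $\tau$ and meets $P'$, so it misses $Y_0$; thus $\tau$ separates $P$ from $S$. There is no compressing disc for $\tau$ in $Y_0$, because an essential curve is nonzero in $H_1(\tau)$, hence in $H_1(Y_0)$. Compressing $\tau$ along a disc on the other side would give a sphere separating $P$ from $P'$, which bounds no ball in $M$. So $\tau$ is incompressible in $M$, and $(*)$ applies.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:arc}}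

\emph{From $G$ to the arc.} Suppose $G$ has been found. Made transverse to $G$, the disc $D$ meets $G$ in a compact $1$-manifold in $\operatorname{int}D$ whose boundary is the two points of $K\cap D$: one arc $a$ and some circles. Let $D'\subset D$ be a thin neighborhood of $a$. Then $D'\cap G=a$, and $\partial D'$ is isotopic to $c$ in $S^3\setminus K$ across the annulus $\overline{D\setminus D'}$. By (T1) the knot $K'$ is unchanged.

\medskip
It remains to find $G$. Let $M=S^3\setminus\operatorname{int}N(K\cup c)$, $P=\partial N(c)$, $P'=\partial N(K)$. A sphere in $M$ bounds balls on both sides in $S^3$, so it fails to bound a ball in $M$ exactly when it separates $c$ from $K$.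

\medskip
\emph{The case where $M$ is reducible.} Then $c$ lies in a ball $B$ disjoint from $K$. Let $G_0$ be any minimal genus Seifert surface. An ambient isotopy supported near $B$, hence fixing $K$, shrinks $B$ to a tiny ball around a point off $G_0$. The inverse isotopy carries $G_0$ to a surface $G$ disjoint from $B$.

\medskip
\emph{The case where $M$ is irreducible.} Here $P$ and $P'$ are incompressible in $M$, since compressing either one gives a sphere separating $c$ from $K$. Seifert surfaces of $K$ disjoint from $c$ exist. Indeed, $c$ meets any Seifert surface in points whose signs add up to $\operatorname{lk}(c,K)=0$; if there are such points, two of them that are adjacent along $c$ have opposite signs, and adding a tube along the arc of $c$ between them gives an oriented surface with two fewer intersection points. Let $S$ be of least genus among Seifert surfaces disjoint from $c$. Take $N(K\cup c)$ thin, so that $S$ misses $N(c)$ and meets $N(K)$ in a collar of $K$, and write $S$ also for $S\cap M$. Suppose, for a contradiction, that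
\begin{equation}\label{eq:assume}
g(S)>g(K).
\end{equation}

\medskip
\emph{Step 1: $S$ is norm minimizing in $M$.} The norm is a minimum over surfaces that may be disconnected and may have many boundary curves, so we must turn a minimizer into a Seifert surface. Let $R$ represent $[S]$ with $\chi_-(R)=x([S])$. The total class of $\partial R$ is that of $\partial S$: zero on $P$ and the longitude on $P'$. As long as some curve of $\partial R$ is inessential in $\partial M$, cap off an innermost one with the disc it bounds in $\partial M$, pushed into $M$. This keeps the total boundary class and raises $\chi$ of one component, so $\chi_-$ does not increase. Now all boundary curves are essential, and no component is a disc, because $\partial M$ is incompressible. Discard spheres. All components have $\chi\le0$, so $-\chi(R)\le x([S])$. Apply Lemma~\ref{lem:annuli} on $P$ with $m=0$ and on $P'$ with $m=1$; on $P'$ the total class is primitive, so the curves are longitudes. One boundary curve remains, a longitude on $P'$, and all components still have $\chi\le0$. Discard the closed ones and extend the remaining component to $K$ by an annulus in $N(K)$. This is a Seifert surface of $K$ disjoint from $c$ with $-\chi\le x([S])$. By the choice of $S$, $2g(S)-1\le x([S])$. Since $\chi_-(S)=2g(S)-1$,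 equality holds.

\medskip
\emph{Step 2: condition $(*)$ holds.} Let $\tau\subset\operatorname{int}M\setminus S$ be a torus that is incompressible in $M$, separates $P$ from $S$, and is not parallel to $P$. Write $S^3=Y\cup_\tau Z$ with $c\subset Y$ and $K\cup S\subset Z$. We will show that $Z$ is a knotted solid torus in which $K$ is null-homologous; then Lemma~\ref{lem:cutoff} provides a minimal genus Seifert surface in $Z$, away from $c$, against \eqref{eq:assume}. The shape of $Z$ is read off from a disc bounded by $c$. Among all discs bounded by $c$ that meet $K$ transversally in two points, let $\Delta$ be one with $|\Delta\cap\tau|$ minimal. The two points have opposite signs because $\operatorname{lk}(c,K)=0$.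

\emph{No circle of $\Delta\cap\tau$ encloses exactly one point of $K$ in $\Delta$.} Such a circle would have linking number $\pm1$ with $K$, but it lies in $\tau$, which misses the Seifert surface $S$.

\emph{No circle of $\Delta\cap\tau$ bounds a disc in $\tau$.} Otherwise take an innermost one, bounding $d\subset\tau$ with $\operatorname{int}d\cap\Delta=\emptyset$, and let $d'\subset\Delta$ be the disc it bounds in $\Delta$. Then $d'$ contains $0$ or $2$ points of $K$. If $2$, then $(\Delta\setminus d')\cup d$ is a disc bounded by $c$ that misses $K$, and the boundary of a thin neighborhood of it is a sphere separating $c$ from $K$, contradicting irreducibility. If $0$, replacing $d'$ by $d$, pushed off $\tau$, lowers $|\Delta\cap\tau|$.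

\emph{No circle of $\Delta\cap\tau$ encloses no point of $K$.} Such a circle is null-homotopic in $S^3\setminus(K\cup c)$, where $\tau$ is $\pi_1$-injective, so it would bound a disc in $\tau$.

Since $\Delta$ contains $c\subset Y$ and points of $K\subset Z$, it meets $\tau$. Every circle encloses both points of $K$, so the circles are nested. They are essential in $\tau$, of a common slope $\gamma$. The outermost circle cobounds with $c$ an annulus $A\subset Y$. The innermost circle bounds a disc $\Delta_1\subset Z$ that meets $K$ in two points of opposite sign. Cutting $Z$ along $\Delta_1$ gives a submanifold of $S^3$ bounded by a sphere, hence a ball; so $Z$ is a solid torus with meridian disc $\Delta_1$, and $Y$ is the exterior of its core. The annulus $A$ shows that $c$ is isotopic in $Y$ to a copy of $\gamma$ pushed into $Y$.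

If the core of $Z$ is unknotted, then $Y$ is a solid torus whose meridian crosses $\gamma$ once by (F2). So $c$ is isotopic in $Y$ to the core of $Y$, and $\tau$ is parallel to $P$, which we excluded. Hence the core is knotted and $\tau$ is incompressible in $Y$ by (F3). A compressing disc for $\tau$ in $Z\setminus K$ would also miss $c$, contradicting incompressibility of $\tau$ in $M$. So $\tau$ is incompressible in $S^3\setminus K$.

Let $G_1$ be a minimal genus Seifert surface of $K$, positioned as in Lemma~\ref{lem:position} with respect to $\tau$. By (F2) the class of $\partial(G_1\cap Y)$ in $H_1(\tau)$ is $m\lambda$, where $\lambda$ is the longitude of the core of $Z$ and generates $H_1(Z)=\mathbb Z$. The surface $G_1\cap Z$ shows that $[K]=m[\lambda]$ in $H_1(Z)$. But $[K]=0$ there, since $K$ has intersection number $0$ with the meridian disc $\Delta_1$. So $m=0$, and Lemma~\ref{lem:cutoff} gives a Seifert surface of genus at most $g(K)$ in $\operatorname{int}Z$, disjoint from $c$. Thus $g(S)\le g(K)$, contradicting \eqref{eq:assume}. No such $\tau$ exists, and $(*)$ holds.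

\medskip
\emph{Step 3: two fillings.} Filling $P$ along the meridian of $c$ gives the exterior of $K$; filling along the slope $-1/q$ gives the exterior of $K'$. The slopes are distinct because $q\neq0$. By Steps 1 and 2, Lemma~\ref{lem:star} and Theorem~\ref{thm:gabai}, $S$ is norm minimizing in at least one of these two exteriors. In each of them $S$ is a Seifert surface of the knot, by (T2) in the case of $K'$. In a knot exterior $E$ the map $H_2(E,\partial E)\to H_1(\partial E)$ is injective because $H_2(E)=0$, so $S$ represents the same class as a minimal genus Seifert surface. The norm of $[S]$ is therefore at most $2g(K)-1$ in the first filling and at most $\max(0,2g(K')-1)$ in the second. Since $g(K')\le g(K)<g(S)$ and $g(K)\geq1$, both numbers are smaller than $2g(S)-1=\chi_-(S)$. This contradiction shows that \eqref{eq:assume} is false, and we take $G=S$. The hypothesis $g(K')\le g(K)$ was used only here. \qed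

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $F$ and $W$ be as in Section~\ref{sec:W}, built from any disc-band surface $F^0$ of genus $g$.

\begin{proposition}\label{prop:step}
Let $K$ be a good knot with $g(K)=g$, and let $K'$ be obtained from $K$ by a generalized crossing change, with $g(K')\le g$. Then $K'$ is isotopic in $S^3$ to a good knot, and $g(K')=g$.
\end{proposition}

\begin{proof}
Since $g\ge1$, the knot $K$ is nontrivial. By Proposition~\ref{prop:arc} there are a minimal genus Seifert surface $G$ of $K$ and an arc $a\subset G$ such that $K'$ is a twist of $K$ along an arbitrarily thin disc $D'$ around $a$. By Proposition~\ref{prop:trap} an ambient isotopy fixing $K$ ends at a homeomorphism $h$ with $h(G)\subset\operatorname{int}W$. Choose $D'$ so thin that $h(D')\subset\operatorname{int}W$. The twist of $K=h(K)$ along $h(D')$ is isotopic to $K'$, and it is good by Lemma~\ref{lem:twistgood}. Its genus is at most $g$, hence equal to $g$ by Proposition~\ref{prop:trap}.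
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $F^0$ as in Lemma~\ref{lem:realize} and tie the knots $J_j$ so that the Seifert matrix is preserved. Let $K=\partial F$. It is good and bounds the genus $g$ surface $F$, so $g(K)=g$ by Proposition~\ref{prop:trap}. Given a sequence $K=K_0,\dots,K_m$ with all genera at most $g$, Proposition~\ref{prop:step} shows by induction on $i$ that $K_i$ is isotopic to a good knot of genus $g$. A genus non-increasing unknotting sequence of $K$ would be such a sequence ending at a knot of genus $0$. None exists, so $u^g(K)=+\infty$.
\end{proof}

The choice of $F^0$ and of the twisting of the knotted bands served only to prescribe $V$. The same proof applies to $\partial F$ for every $F^0$, which justifies the example given after Corollary~\ref{cor:many}.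

\begin{proof}[Proof of Corollary~\ref{cor:many}]
Let $V_m$ be the block sum of $\left(\begin{smallmatrix}m&1\\0&1\end{smallmatrix}\right)$ and $g-1$ copies of $\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$. Then $V_m-V_m^T$ is unimodular and $\det(V_m-tV_m^T)=t^{g-1}\bigl(m(1-t)^2+t\bigr)$. For $m\geq1$ these polynomials are pairwise distinct up to factors $\pm t^k$, so the knots given by Theorem~\ref{thm:A} are pairwise distinct.
\end{proof}

\section{One extra handle suffices}\label{sec:proofB}

To unknot $K$, we deform a minimal genus Seifert surface into the standard surface by twisting bands and by passing bands through each other. A band pass is four crossing changes on the boundary, and in the middle of it the surface is destroyed. The remedy is to join the two bands by a tube; the resulting surface of genus $g+1$ survives all four crossing changes.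

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G$ be a minimal genus Seifert surface of $K$, of genus $g\ge1$, presented as a disc-band surface with disc $Q$. After an isotopy, $Q$ is the disc of the standard surface $G'$ of Example~\ref{ex:standard}, and $G$ and $G'$ agree in a neighborhood $N(Q)$. In the ball $\overline{S^3\setminus N(Q)}$ the band cores of $G$ and $G'$ are arcs with the same endpoints, hence homotopic rel endpoints. A generic homotopy, fixed near the endpoints, consists of isotopies and finitely many crossing changes between cores, or of a core with itself. Carry thin bands along the cores. At the end each band has the same core as the corresponding band of $G'$ and differs from it by a number of half twists, which is even because both surfaces are orientable. So $G$ becomes $G'$, whose boundary is the unknot, by isotopies and finitely many moves of two kinds.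

\begin{itemize}
\item[(i)] \emph{Inserting a full twist in a band.} This is a twist with $q=\pm1$ along a disc that cuts across the band, so it is one crossing change on the boundary, and the new knot bounds a surface of genus $g$.
\item[(ii)] \emph{A band pass.} In a box $[-3,3]^2\times[-2,2]$ the surface consists of the strips
\[
\alpha=\{|x|\le1,\ |y|\le3,\ z=1\},\qquad\beta=\{|x|\le3,\ |y|\le1,\ z=-1\},
\]
and the middle of $\beta$ is moved through $\alpha$ to lie above it.
\end{itemize}

It suffices to realize (ii) by crossing changes through knots of genus at most $g+1$. Call the surface before the move $G$ again. To add a tube compatibly with orientations, we need the positive normals of $\alpha$ and $\beta$ to point in opposite directions. If they do not, rotate by $\pi$ about its core a piece of band slightly longer than $\beta$. This is an isotopy; it creates two opposite half twists outside the box and does not interfere with the pass, which takes place inside the box. Reversing the orientation of $G$ if necessary, we may assume that the normal is $+z$ on $\alpha$ and $-z$ on $\beta$.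

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!15] (-3,-1) rectangle (3,1);
\draw (-3,1) -- (-1.15,1);
\draw (1.15,1) -- (3,1);
\draw (-3,-1) -- (-1.15,-1);
\draw (1.15,-1) -- (3,-1);
\fill[gray!35] (-1,-3) rectangle (1,3);
\draw (-1,-3) -- (-1,3);
\draw (1,-3) -- (1,3);
\filldraw[fill=white,dashed] (-0.8,-0.8) rectangle (0.8,0.8);
\draw[very thick] (0.55,0.55) -- (1.45,1.45);
\draw[very thick] (-0.55,0.55) -- (-1.45,1.45);
\draw[very thick] (0.55,-0.55) -- (1.45,-1.45);
\draw[very thick] (-0.55,-0.55) -- (-1.45,-1.45);
\node at (0,2.2) {$\alpha$};
\node at (2.3,0) {$\beta$};
\node at (2.05,1.75) {$D_{1,1}$};
\end{tikzpicture}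
\caption{A band pass seen from above. The strip $\alpha$ lies over the strip $\beta$. The dashed square is a vertical tube joining holes cut in the two strips. The four thick segments are vertical crossing discs, one through each crossing of the edges; their boundaries run down through the tube and up outside both strips, so they miss the tubed surface.}
\label{fig:pass}
\end{figure}

Fix $0<1-\varepsilon<s<1$. Remove from $\alpha$ and $\beta$ the open squares $\max(|x|,|y|)<s$ and add the tube $\{\max(|x|,|y|)=s,\ |z|\le1\}$; see Figure~\ref{fig:pass}. The resulting surface $G_0$ is oriented by the normal that points up on $\alpha$, into the tube, and down on $\beta$. It is connected, $\partial G_0=\partial G$, and $\chi(G_0)=\chi(G)-2$, so its genus is $g+1$. For $(\eta,\rho)\in\{\pm1\}^2$ let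
\[
D_{\eta,\rho}=\{(\eta t,\rho t,z):\ 1-\varepsilon\le t\le1+\varepsilon,\ |z|\le1+\varepsilon\}.
\]
These four discs are disjoint. In the box, $\partial G$ consists of the edges $x=\pm1$, $z=1$ of $\alpha$ and the edges $y=\pm1$, $z=-1$ of $\beta$. So $D_{\eta,\rho}$ meets $\partial G$ exactly where $t=1$ and $z=\pm1$, in the points $(\eta,\rho,\pm1)$, and it does so transversally. Its boundary misses $G_0$:
\begin{itemize}
\item on the side $t=1-\varepsilon$ we have $\max(|x|,|y|)<s$, so this side runs inside the tube and through the two holes;
\item on the side $t=1+\varepsilon$ we have $|x|>1$ and $|y|>1$, so this side misses $\alpha$, $\beta$ and the tube;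
\item the sides $z=\pm(1+\varepsilon)$ lie above or below everything.
\end{itemize}
Hence $\operatorname{lk}(\partial D_{\eta,\rho},\partial G)=0$, the two intersection points have opposite signs, and $D_{\eta,\rho}$ is a crossing disc. Seen from above, the two edges cross once at $(\eta,\rho)$ and form a braid $\sigma^{\pm1}$ in the direction normal to the disc. A full twist of the suitable sign along $D_{\eta,\rho}$ turns it into $\sigma^{\mp1}$, so it is exactly the crossing change at this crossing.

Perform the four crossing changes one after another. Each intermediate knot is obtained by twisting along a subset of the four disjoint discs, whose boundaries all miss $G_0$; by (T2) it bounds a surface of genus $g+1$. After the fourth change, both edges of $\beta$ pass over both edges of $\alpha$, which is the diagram of the boundary of the surface after the band pass. That knot bounds a surface of genus $g$, and we continue with the next move. Concatenating, we obtain an unknotting sequence of $K$ through knots of genus at most $g+1$.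
\end{proof}

\begin{remark}
Apply this to a knot $\partial F$ of Theorem~\ref{thm:A}. The sequence ends at the unknot, which is not isotopic to a good knot by Lemma~\ref{lem:incomp}, so by Lemma~\ref{lem:twistgood} some of its crossing changes cannot be performed in $W$. The extra handle is what allows, for instance, the passes of band $j$ through itself that untie $J_j$ inside $B_j$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gabai}
Gabai, \emph{Foliations and the topology of 3-manifolds II}, J. Differential Geom. \textbf{26} (1987).

\bibitem{Ito}
Tetsuya Ito, \emph{Genus non-increasing totally positive unknotting number}, arXiv:2406.14918 (2024).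

\end{thebibliography}
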